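\title{Noetherian $\mathrm{FI}$- and $\mathrm{OI}$-algebras with non-noetherian finitely generated modules}

\begin{abstract}
We show that a finitely generated module over a noetherian $\mathrm{FI}$-algebra or $\mathrm{OI}$-algebra need not be noetherian, over any nonzero coefficient ring. The counterexamples are algebras of functions on finite sets of colored linear forests. For algebras of functions, noetherianity is governed by a well-quasi-order condition on the underlying combinatorial structures, and for colored linear forests this condition is destroyed by marking a single vertex. We also show that modules generated in degree $0$ are always noetherian, and that for $\mathrm{OI}$ the first failure can occur in degree $2$.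
\end{abstract}

\section{Introduction}\label{sec:intro}

A finitely generated module over a noetherian ring is noetherian. This paper concerns the analogous statement for sequences of rings and modules that are linked by injective maps of finite sets.

Throughout, $K$ is a commutative ring with unity and $[n]=\{1,\dots,n\}$ for $n\in\mathbb N_0$. The category $\mathrm{FI}$ has the sets $[n]$ as objects and the injective maps as morphisms; the category $\mathrm{OI}$ has the same objects and the strictly increasing maps as morphisms. The letter $\mathcal C$ stands for either category, and $\mathcal C([m],[n])$ is the set of morphisms $[m]\to[n]$.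

A \emph{$\mathcal C$-algebra} over $K$ is a covariant functor $\mathbf A$ from $\mathcal C$ to commutative, associative, unital $K$-algebras. We write $\mathbf A_n=\mathbf A([n])$ and $\varepsilon_*=\mathbf A(\varepsilon)$. A \emph{$\mathcal C$-module} over $\mathbf A$ is a covariant functor $\mathbf M$ from $\mathcal C$ to $K$-modules such that each $\mathbf M_n=\mathbf M([n])$ is an $\mathbf A_n$-module and
\[
\mathbf M(\varepsilon)(a\cdot x)=\varepsilon_*(a)\cdot\mathbf M(\varepsilon)(x)\qquad\text{for }\varepsilon\in\mathcal C([m],[n]),\ a\in\mathbf A_m,\ x\in\mathbf M_m .
\]
Elements of $\mathbf M_n$ are said to have \emph{degree} $n$. A \emph{submodule} $\mathbf N\subseteq\mathbf M$ is a family of $\mathbf A_n$-submodules $\mathbf N_n\subseteq\mathbf M_n$ with $\mathbf M(\varepsilon)(\mathbf N_m)\subseteq\mathbf N_n$ for all morphisms $\varepsilon\colon[m]\to[n]$. The submodule \emph{generated} by elements $x_i\in\mathbf M_{m_i}$ is the smallest submodule containing them; in degree $n$ it consists of the finite sums $\sum_s a_s\,\mathbf M(\varepsilon_s)(x_{i_s})$ with $a_s\in\mathbf A_n$ and $\varepsilon_s\in\mathcal C([m_{i_s}],[n])$. A module is \emph{finitely generated} if finitely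 many elements generate it, and \emph{noetherian} if all its submodules are finitely generated. The submodules of $\mathbf A$ itself are its \emph{ideals}, and $\mathbf A$ is \emph{noetherian} if all its ideals are finitely generated. Thus noetherianity asks for finiteness across all degrees at once: a compatible sequence of ideals $I_n\subseteq\mathbf A_n$ must be recoverable from finitely many elements by transporting them along morphisms. The following conjecture is posed in \cite{NR}.

\begin{quote}
\emph{Every finitely generated $\mathrm{OI}$-module (respectively, $\mathrm{FI}$-module) over a noetherian $\mathrm{OI}$-algebra (respectively, $\mathrm{FI}$-algebra) is noetherian.}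
\end{quote}

The simplest cases support it. If $R$ is a $K$-algebra and $\mathbf A_0=R$, $\mathbf A_n=0$ for $n\ge1$, then $\mathcal C$-modules over $\mathbf A$ are just $R$-modules, and the conjecture is the classical statement. If $k$ is a field and $\mathbf A_n=k$ for all $n$, with identity maps, then finitely generated $\mathrm{OI}$-modules over $\mathbf A$ are noetherian (Example~\ref{ex:words}).

The classical proof writes a finitely generated module as a quotient of $R^r$. For $\mathcal C$-modules the role of $R$ is shared by infinitely many modules, one for each degree in which a generator can live. For $d\ge0$ the \emph{free module} $\mathbf F^d$ over $\mathbf A$ is given by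
\[
\mathbf F^d_n=\bigoplus_{\pi\in\mathcal C([d],[n])}\mathbf A_n e_\pi,\qquad
\mathbf F^d(\varepsilon)\Bigl(\sum_\pi a_\pi e_\pi\Bigr)=\sum_\pi\varepsilon_*(a_\pi)\,e_{\varepsilon\circ\pi}.
\]
Since $\mathbf F^d(\pi)(e_{\mathrm{id}})=e_\pi$, it is generated by the single element $e_{\mathrm{id}}$ of degree $d$. There is exactly one morphism $[0]\to[n]$, so $\mathbf F^0=\mathbf A$. But $\mathbf F^1_n$ has $n$ basis vectors, a number that grows with $n$, and the hypothesis on $\mathbf A$ says nothing directly about $\mathbf F^1$. This is where the conjecture fails. For $K=0$ all modules are zero and there is nothing to prove; for every other $K$ the conjecture is false, both for $\mathrm{OI}$ and for $\mathrm{FI}$.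

We say that $\mathbf A$ is \emph{generated as a $\mathcal C$-algebra} by elements $a_i\in\mathbf A_{m_i}$ if every $\mathbf A_n$ is generated as a $K$-algebra by the elements $\varepsilon_*(a_i)$, $\varepsilon\in\mathcal C([m_i],[n])$, and that it is a \emph{finitely generated $\mathcal C$-algebra} if finitely many elements suffice.

\begin{theorem}\label{thm:main}
Let $K\ne0$ and $\mathcal C\in\{\mathrm{OI},\mathrm{FI}\}$. There is a noetherian $\mathcal C$-algebra $\mathbf A$ over $K$ such that the $\mathcal C$-module $\mathbf F^1$, which is generated by one element of degree $1$, is not noetherian. Moreover, with $k=K/\mathfrak m$ for a maximal ideal $\mathfrak m$ of $K$, this algebra has the following properties.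
\begin{enumerate}
\item[(a)] $\mathbf A_0=k$, and each $\mathbf A_n$ is a finite product of copies of $k$.
\item[(b)] $\mathbf A$ is a finitely generated $\mathcal C$-algebra, generated by the finite-dimensional spaces $\mathbf A_1$ and $\mathbf A_2$.
\item[(c)] $\mathbf F^d$ is not noetherian for any $d\ge1$.
\end{enumerate}
\end{theorem}

The second result locates the degrees in which the failure can begin.

\begin{theorem}\label{thm:degrees}
\begin{enumerate}
\item[(a)] Over any noetherian $\mathcal C$-algebra, every module generated by finitely many elements of degree $0$ is noetherian. By Theorem~\ref{thm:main}, the degree bound $0$ is sharp.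
\item[(b)] For $K\neq0$ there is an $\mathrm{OI}$-algebra over $K$ such that $\mathbf F^0$ and $\mathbf F^1$ are noetherian but $\mathbf F^2$ is not.
\end{enumerate}
\end{theorem}

The method is to take for $\mathbf A_n$ the ring of $k$-valued functions on a finite set $X_n$ of combinatorial structures on $[n]$. Ideals of $\mathbf A$ are then controlled by the embedding order on these structures, and submodules of $\mathbf F^d$ by the embedding order on structures with $d$ marked vertices, where embeddings must send marks to marks. Theorem~\ref{thm:criterion} makes this precise in terms of well-quasi-orders. What is needed is therefore a class of structures that is well-quasi-ordered but ceases to be so when one vertex is marked. Paths provide the mechanism. A short path embeds in a long one, and one prescribed vertex still leaves room to the left and to the right of it; but if both ends have to go to both ends, the lengths must agree. We build one of the two pins into the algebra as a color and let the basis vectors of $\mathbf F^1$ supply the other.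

\section{Free modules and generators of degree zero}\label{sec:free}

Fix a $\mathcal C$-algebra $\mathbf A$. A \emph{morphism} of modules $\varphi\colon\mathbf M\to\mathbf M'$ is a family of $\mathbf A_n$-linear maps $\varphi_n\colon\mathbf M_n\to\mathbf M'_n$ with $\varphi_n\circ\mathbf M(\varepsilon)=\mathbf M'(\varepsilon)\circ\varphi_m$. Direct sums, quotients, intersections, images and preimages are formed degree by degree, and the image of the submodule generated by elements $x_i$ is generated by the elements $\varphi(x_i)$. The usual formal properties of noetherian modules carry over.

\begin{lemma}\label{lem:formal}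
\begin{enumerate}
\item[(i)] If $\varphi\colon\mathbf M\to\mathbf M'$ is surjective and $\mathbf M$ is noetherian, then $\mathbf M'$ is noetherian.
\item[(ii)] If $\mathbf N\subseteq\mathbf M$ and both $\mathbf N$ and $\mathbf M/\mathbf N$ are noetherian, then so is $\mathbf M$. In particular, finite direct sums of noetherian modules are noetherian.
\item[(iii)] If $\mathbf M$ is generated by elements of degrees $d_1,\dots,d_r$, then there is a surjective morphism $\mathbf F^{d_1}\oplus\dots\oplus\mathbf F^{d_r}\to\mathbf M$.
\item[(iv)] If the submodule generated by a sequence $u_1,u_2,\dots$ is finitely generated, then some $u_j$ lies in the submodule generated by $u_1,\dots,u_{j-1}$.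
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For a submodule $\mathbf N'\subseteq\mathbf M'$, the images of finitely many generators of $\varphi^{-1}(\mathbf N')$ generate $\mathbf N'$.

(ii) Let $\mathbf P\subseteq\mathbf M$ be a submodule. Take finitely many generators of $\mathbf P\cap\mathbf N$ and lifts to $\mathbf P$ of finitely many generators of the image of $\mathbf P$ in $\mathbf M/\mathbf N$, and let $\mathbf P'\subseteq\mathbf P$ be generated by all these elements. For $x\in\mathbf P_n$ there is $x'\in\mathbf P'_n$ with the same image in $(\mathbf M/\mathbf N)_n$. Then $x-x'\in(\mathbf P\cap\mathbf N)_n\subseteq\mathbf P'_n$, so $x\in\mathbf P'_n$.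

(iii) For $x\in\mathbf M_d$ define $\varphi_n\colon\mathbf F^d_n\to\mathbf M_n$ by $\varphi_n(\sum a_\pi e_\pi)=\sum a_\pi\mathbf M(\pi)(x)$. Both $\mathbf M(\varepsilon)\circ\varphi_m$ and $\varphi_n\circ\mathbf F^d(\varepsilon)$ send $ae_\pi$ to $\varepsilon_*(a)\,\mathbf M(\varepsilon\pi)(x)$, so $\varphi$ is a morphism, and its image is the submodule generated by $x$. The sum of these morphisms over the given generators is surjective.

(iv) Each of the finitely many generators is a finite combination of images of the $u_i$, so all of them lie in the submodule generated by $u_1,\dots,u_{j-1}$ for some $j$. This submodule then contains every $u_i$, in particular $u_j$.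
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degrees}(a)]
By Lemma~\ref{lem:formal}(iii), a module generated by $r$ elements of degree $0$ is a quotient of $(\mathbf F^0)^r=\mathbf A^r$, which is noetherian by (ii). Now apply (i).
\end{proof}

The same lemma shows that all finitely generated modules over $\mathbf A$ are noetherian if and only if all $\mathbf F^d$ are. So the conjecture asks whether noetherianity passes from $\mathbf F^0$ to every $\mathbf F^d$.

\section{Algebras of functions and colored linear forests}\label{sec:functions}

To compare $\mathbf F^0$ with $\mathbf F^d$ we want algebras in which membership in a submodule can be decided by inspection. Rings of functions on finite sets have this property, because they are spanned by orthogonal idempotents.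

\subsection*{The algebra $k^X$}
Let $X$ be a functor from $\mathcal C^{op}$ to finite sets. This means a finite set $X_n$ for each $n$ and a map $\varepsilon^*\colon X_n\to X_m$ for each $\varepsilon\in\mathcal C([m],[n])$, with $(\varepsilon\delta)^*=\delta^*\varepsilon^*$ and $\mathrm{id}^*=\mathrm{id}$. One should think of $y\in X_n$ as a structure on $[n]$ and of $\varepsilon^*y$ as its restriction to the image of $\varepsilon$, relabeled by $[m]$. For a field $k$, let $k^X$ be the functor that sends $[n]$ to the ring $k^{X_n}$ of all functions $X_n\to k$ and $\varepsilon$ to the ring homomorphism $\varepsilon_*f=f\circ\varepsilon^*$. It is covariant, since $(\varepsilon\delta)_*f=f\circ\delta^*\circ\varepsilon^*=\varepsilon_*(\delta_*f)$. If $k$ is a $K$-algebra, then $k^X$ is a $\mathcal C$-algebra over $K$; the notion of submodule does not involve $K$. For $x\in X_m$ let $1_x\in k^{X_m}$ be the indicator function of $x$. By definition, for $y\in X_n$,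
\begin{equation}\label{eq:indicator}
\varepsilon_*(1_x)(y)=\begin{cases}1&\text{if }\varepsilon^*y=x,\\0&\text{otherwise.}\end{cases}
\end{equation}

\subsection*{Colored linear forests}
Let $P_n$ be the path $1-2-\cdots-n$. We want a functor that contains the path $P_n$ with its last vertex colored, and it has to be closed under restriction. Restricting a path gives a disjoint union of paths, and the colored vertex may be lost. This leads to the following definition. Let $L_n^{\mathrm{FI}}$ be the finite set of pairs $(G,S)$, where $G$ is a simple graph on $[n]$ all of whose components are paths (a single vertex counts as a path), and $S\subseteq[n]$ contains at most one vertex of each component of $G$. The vertices in $S$ are called \emph{colored}. Let $L_n^{\mathrm{OI}}\subseteq L_n^{\mathrm{FI}}$ consist of the pairs $(G,S)$ in which every edge has the form $\{i,i+1\}$. We write $L_n=L_n^{\mathcal C}$. For $\varepsilon\in\mathcal C([m],[n])$ and $(G,S)\in L_n$ put $\varepsilon^*(G,S)=(G',S')$, where $\{i,j\}$ is an edge of $G'$ if and only if $\{\varepsilon(i),\varepsilon(j)\}$ is an edge of $G$, and $S'=\varepsilon^{-1}(S)$.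

\begin{lemma}\label{lem:functor}
$L$ is a functor from $\mathcal C^{op}$ to finite sets.
\end{lemma}

\begin{proof}
We check that $(G',S')\in L_m$. The map $\varepsilon$ identifies $G'$ with the subgraph of $G$ induced on $\varepsilon([m])$. Deleting vertices from a path leaves a disjoint union of paths, so the components of $G'$ are paths. Each component of $G'$ is mapped injectively into a single component of $G$, so it contains at most one vertex of $S'$. Let $\mathcal C=\mathrm{OI}$ and let $\{i,j\}$ with $i<j$ be an edge of $G'$. Then $\varepsilon(j)=\varepsilon(i)+1$, and $\varepsilon(j)-\varepsilon(i)\ge j-i$ forces $j=i+1$. The identities $(\varepsilon\delta)^*=\delta^*\varepsilon^*$ and $\mathrm{id}^*=\mathrm{id}$ hold because both sides test adjacency and color of the same image vertices.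
\end{proof}

In both categories $L_0$ has one element and $L_1$ has two (the vertex is colored or not). The set $L_2$ has seven: four without an edge, and three with the edge $\{1,2\}$, since then $S=\{1,2\}$ is excluded.

\subsection*{The smallest case}
Let $\mathbf A=k^L$, and for $n\ge1$ put
\[
p_n=(P_n,\{n\})\in L_n .
\]
In $\mathbf A$ itself the elements $1_{p_n}$ cause no difficulty. The morphism $\varepsilon\colon[1]\to[n]$ with $\varepsilon(1)=n$ satisfies $\varepsilon^*p_n=p_1$, so $1_{p_n}=1_{p_n}\cdot\varepsilon_*(1_{p_1})$ by \eqref{eq:indicator}, and the ideal generated by all $1_{p_n}$ is generated by $1_{p_1}$ alone.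

Now pass to $\mathbf F^1$. In both categories a morphism $[1]\to[n]$ is an element of $[n]$, so $\mathbf F^1_n=\bigoplus_{i=1}^n\mathbf A_ne_i$ and $\varepsilon$ sends $ae_i$ to $\varepsilon_*(a)e_{\varepsilon(i)}$. Put $u_n=1_{p_n}e_1$. We show that $u_3$ is not in the submodule generated by $u_1$ and $u_2$. Suppose that
\[
1_{p_3}e_1=\sum_s a_s\,(\varepsilon_s)_*(1_{p_{m_s}})\,e_{\varepsilon_s(1)},\qquad m_s\in\{1,2\},\quad \varepsilon_s\in\mathcal C([m_s],[3]),\quad a_s\in\mathbf A_3 .
\]
Take the coefficient of $e_1$ and evaluate it at $p_3$. The left side gives $1$. On the right only morphisms with $\varepsilon(1)=1$ contribute, and in both categories there are three of them.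
\begin{itemize}
\item For $m=1$, $\varepsilon(1)=1$: the restriction $\varepsilon^*p_3$ is an uncolored vertex, which is not $p_1$.
\item For $m=2$, $\varepsilon(2)=2$: the restriction is an edge without colored vertex, which is not $p_2$.
\item For $m=2$, $\varepsilon(2)=3$: the restriction has the right color but no edge, so it is not $p_2$.
\end{itemize}
By \eqref{eq:indicator} the right side gives $0$, a contradiction. The morphisms that do restrict $p_3$ to $p_1$ or $p_2$ move the vertex $1$, and so they land in the wrong summand of $\mathbf F^1_3$. The basis vector pins one end of the path, and the color pins the other.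

\subsection*{Marked structures}
The computation above did not use much about $L$. It compared pairs consisting of a structure and a basis vector, and these pairs are the next object to introduce. Return to a general functor $X$ and let $\mathbf F^d$ be the free module over $k^X$. The elements $1_xe_\pi$ with $x\in X_n$ and $\pi\in\mathcal C([d],[n])$ form a $k$-basis of $\mathbf F^d_n$. Let $X^{(d)}$ be the set of all such pairs $(x,\pi)$, for all $n\ge0$; a pair is a structure $x$ with the vertices $\pi(1),\dots,\pi(d)$ marked. Define
\[
(x,\pi)\le(y,\rho)\iff\text{there is a morphism $\varepsilon$ of $\mathcal C$ with }\varepsilon^*y=x\text{ and }\varepsilon\pi=\rho .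
\]
We then say that the inequality holds \emph{via} $\varepsilon$. Identities give reflexivity and composition gives transitivity, so this is a quasi-order. For $d=0$ the condition on $\pi$ is empty, and $X^{(0)}$ is the set $\bigsqcup_nX_n$ with $x\le y$ if and only if $x=\varepsilon^*y$ for some $\varepsilon$. The basis elements behave like monomials in a polynomial ring, with $\le$ in the role of divisibility.

\begin{lemma}\label{lem:membership}
Let $(x_i,\pi_i)$, $i\in I$, and $(y,\rho)$ be elements of $X^{(d)}$. Then $1_ye_\rho$ lies in the submodule of $\mathbf F^d$ generated by the elements $1_{x_i}e_{\pi_i}$ if and only if $(x_i,\pi_i)\le(y,\rho)$ for some $i$.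
\end{lemma}

\begin{proof}
If $(x_i,\pi_i)\le(y,\rho)$ via $\varepsilon$, then $1_y\cdot\mathbf F^d(\varepsilon)(1_{x_i}e_{\pi_i})=1_y\,\varepsilon_*(1_{x_i})\,e_\rho=1_ye_\rho$ by \eqref{eq:indicator}. Conversely, let $1_ye_\rho=\sum_s a_s(\varepsilon_s)_*(1_{x_{i_s}})e_{\varepsilon_s\pi_{i_s}}$. The coefficient of $e_\rho$, evaluated at $y$, gives
\[
1=\sum_{s\,:\ \varepsilon_s\pi_{i_s}=\rho}a_s(y)\cdot(\varepsilon_s)_*(1_{x_{i_s}})(y).
\]
Some summand is nonzero, so for some $s$ we have $\varepsilon_s\pi_{i_s}=\rho$ and, by \eqref{eq:indicator}, $\varepsilon_s^*y=x_{i_s}$.
\end{proof}

\section{Noetherianity and well-quasi-orders}\label{sec:criterion}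

A \emph{quasi-order} is a reflexive and transitive relation. An infinite sequence $z_1,z_2,\dots$ in a quasi-ordered set is \emph{bad} if there are no $i<j$ with $z_i\le z_j$, and the set is \emph{well-quasi-ordered} (wqo) if it has no bad sequence. A subset of a wqo set is wqo in the induced order. A finite set is wqo under equality, and a disjoint union of two wqo sets is wqo, since an infinite sequence has infinitely many terms equal to one element, respectively lying in one part. We use two standard facts.
\begin{itemize}
\item \emph{Dickson's lemma.} The set $\mathbb N_0^r$ with the componentwise order is wqo.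
\item \emph{Higman's lemma} \cite{Higman}. If $Q$ is wqo, then so is the set $Q^*$ of finite words over $Q$, where $q_1\cdots q_r\le q'_1\cdots q'_s$ if and only if there is a strictly increasing map $f\colon[r]\to[s]$ with $q_i\le q'_{f(i)}$ for all $i$.
\end{itemize}
The link with finite generation is the following property.

\begin{lemma}\label{lem:basis}
Every subset $Z$ of a wqo set contains finitely many elements $z_1,\dots,z_r$ such that each $z\in Z$ satisfies $z\ge z_i$ for some $i$.
\end{lemma}

\begin{proof}
Otherwise one can choose successively $z_1,z_2,\dots\in Z$ such that $z_{j}\ge z_i$ fails for all $i<j$, and this sequence is bad.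
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $k$ be a field, let $X$ be a functor from $\mathcal C^{op}$ to finite sets, and let $\mathbf F^d$ be the free modules over $k^X$.
\begin{enumerate}
\item[(a)] For both categories and all $d\ge0$: if $\mathbf F^d$ is noetherian, then $X^{(d)}$ is wqo.
\item[(b)] For $\mathcal C=\mathrm{OI}$ and all $d\ge0$, and for $\mathcal C=\mathrm{FI}$ and $d=0$: if $X^{(d)}$ is wqo, then $\mathbf F^d$ is noetherian.
\item[(c)] For both categories, $k^X$ is a noetherian algebra if and only if $X^{(0)}$ is wqo. For $\mathcal C=\mathrm{OI}$, every finitely generated module over $k^X$ is noetherian if and only if $X^{(d)}$ is wqo for all $d$.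
\end{enumerate}
\end{theorem}

\begin{proof}
(a) Let $(x_i,\pi_i)_{i\ge1}$ be a sequence in $X^{(d)}$ and $u_i=1_{x_i}e_{\pi_i}$. The submodule generated by all $u_i$ is finitely generated, so by Lemma~\ref{lem:formal}(iv) some $u_j$ lies in the submodule generated by $u_1,\dots,u_{j-1}$. By Lemma~\ref{lem:membership}, $(x_i,\pi_i)\le(x_j,\pi_j)$ for some $i<j$. Hence no sequence is bad.

(b) The difficulty is that a submodule need not be spanned by basis elements $1_ye_\pi$. For instance, for $\mathcal C=\mathrm{OI}$ and $y\in X_2$, the submodule of $\mathbf F^1$ generated by $1_y(e_1+e_2)$ is $k\cdot1_y(e_1+e_2)$ in degree $2$. We separate the structures $y$ by means of the idempotents $1_y$, and the basis vectors $e_\pi$ by means of leading terms.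

\emph{Fibers.} Let $V_n=\bigoplus_{\pi\in\mathcal C([d],[n])}ke_\pi$. A morphism $\varepsilon\colon[m]\to[n]$ induces the $k$-linear map $V_m\to V_n$, $e_\pi\mapsto e_{\varepsilon\pi}$, which we also denote by $\varepsilon$. An element $w=\sum a_\pi e_\pi\in\mathbf F^d_n$ is the same as a function $X_n\to V_n$, namely $w(y)=\sum a_\pi(y)e_\pi$. In these terms $(aw)(y)=a(y)w(y)$ and
\begin{equation}\label{eq:transport}
\mathbf F^d(\varepsilon)(w)(y)=\varepsilon\bigl(w(\varepsilon^*y)\bigr)\qquad(w\in\mathbf F^d_m,\ y\in X_n).
\end{equation}
For a submodule $\mathbf N\subseteq\mathbf F^d$ and $y\in X_n$ define the \emph{fiber} $N(y)=\{w(y):w\in\mathbf N_n\}$, a $k$-subspace of $V_n$. The fibers determine $\mathbf N$. Indeed, let $w\in\mathbf F^d_n$ satisfy $w(y)\in N(y)$ for all $y$, say $w(y)=w_y(y)$ with $w_y\in\mathbf N_n$. Then $1_yw=1_yw_y$, and $w=\sum_y1_yw=\sum_y1_yw_y\in\mathbf N_n$. The sum is finite because $X_n$ is finite. Moreover, \eqref{eq:transport} shows that $\varepsilon(N(x))\subseteq N(y)$ whenever $\varepsilon^*y=x$.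

\emph{Leading vectors.} Order $\mathcal C([d],[n])$ lexicographically, viewing $\pi$ as the tuple $(\pi(1),\dots,\pi(d))$. In the cases under consideration,
\begin{equation}\label{eq:order}
\pi<\pi'\ \Longrightarrow\ \varepsilon\pi<\varepsilon\pi'\qquad\text{for every morphism }\varepsilon .
\end{equation}
For $d=0$ there is only one $\pi$ in each degree, so there is nothing to check. For $\mathcal C=\mathrm{OI}$, let $t$ be the first position in which $\pi$ and $\pi'$ differ, so $\pi(t)<\pi'(t)$. Then $\varepsilon\pi$ and $\varepsilon\pi'$ agree before position $t$, and $\varepsilon\pi(t)<\varepsilon\pi'(t)$ since $\varepsilon$ is strictly increasing. The \emph{leading vector} of $v\in V_n\setminus\{0\}$ is the basis vector $e_\pi$ with the largest $\pi$ occurring in $v$. By \eqref{eq:order}, if $v$ has leading vector $e_\pi$, then $\varepsilon(v)$ has leading vector $e_{\varepsilon\pi}$. Let $\mathrm{in}(\mathbf N)\subseteq X^{(d)}$ be the set of pairs $(y,\rho)$ such that $e_\rho$ is the leading vector of some nonzero element of $N(y)$. This set is upward closed: if $(x,\pi)\le(y,\rho)$ via $\varepsilon$ and $v\in N(x)$ has leading vector $e_\pi$, then $\varepsilon(v)\in N(y)$ has leading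 vector $e_\rho$.

\emph{Finite generation.} Let $X^{(d)}$ be wqo and $\mathbf N\subseteq\mathbf F^d$ a submodule. By Lemma~\ref{lem:basis} there are $(x_1,\pi_1),\dots,(x_r,\pi_r)\in\mathrm{in}(\mathbf N)$ such that every element of $\mathrm{in}(\mathbf N)$ lies above one of them. Choose $w_i$ in $\mathbf N$ such that $w_i(x_i)$ has leading vector $e_{\pi_i}$, and let $\mathbf N'\subseteq\mathbf N$ be generated by $w_1,\dots,w_r$. Then $\mathrm{in}(\mathbf N')$ is upward closed and contains all $(x_i,\pi_i)$, so it contains $\mathrm{in}(\mathbf N)$. Suppose that $N'(y)\ne N(y)$ for some $y$, and choose $v\in N(y)\setminus N'(y)$ with the smallest possible leading vector $e_\rho$. Since $(y,\rho)\in\mathrm{in}(\mathbf N')$, there is $v'\in N'(y)$ with leading vector $e_\rho$. As $k$ is a field, we can scale $v'$ so that $e_\rho$ does not occur in $v-v'$. Then $v-v'\in N(y)$ is zero or has a smaller leading vector, so $v-v'\in N'(y)$ and $v\in N'(y)$, a contradiction. Thus $\mathbf N$ and $\mathbf N'$ have the same fibers, and $\mathbf N=\mathbf N'$ is finitely generated.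

(c) The first statement is the case $d=0$ of (a) and (b), since $\mathbf F^0=k^X$. The second follows from (a) and (b) because, by Lemma~\ref{lem:formal}(i)--(iii), all finitely generated modules are noetherian if and only if all $\mathbf F^d$ are.
\end{proof}

\begin{remark}
The restriction in (b) enters only through \eqref{eq:order}. For $\mathcal C=\mathrm{FI}$ and $d=1$ no choice of total orders satisfies \eqref{eq:order}, because the transposition of $[2]$ exchanges the two morphisms $[1]\to[2]$. Theorem~\ref{thm:main} needs only part (b) for $d=0$ and part (a) for $d\ge1$, which hold for both categories.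
\end{remark}

\begin{example}\label{ex:words}
Let $\mathcal C=\mathrm{OI}$, let $\Sigma$ be a finite set, and let $X_n=\Sigma^n$ with $\varepsilon^*(y_1,\dots,y_n)=(y_{\varepsilon(1)},\dots,y_{\varepsilon(m)})$. Encode $(x,\pi)\in X^{(d)}$ by the word over $\Sigma\times\{0,1\}$ whose $i$-th letter is $(x_i,1)$ if $i$ is in the image of $\pi$ and $(x_i,0)$ otherwise. Order the finite alphabet by equality. If the code of $(x,\pi)$ is below that of $(y,\rho)$ via $f$, then $f^*y=x$ and $f$ maps the image of $\pi$ into the image of $\rho$. Both images have $d$ elements, so the increasing maps $f\pi$ and $\rho$ have the same image and are equal. Hence $(x,\pi)\le(y,\rho)$. By Higman's lemma $X^{(d)}$ is wqo for all $d$, and every finitely generated $\mathrm{OI}$-module over $k^X$ is noetherian. For $|\Sigma|=1$ the algebra $k^X$ is the constant algebra $\mathbf A_n=k$. Marking is harmless here because a mark is just one more letter, and nothing in a word constrains the distance between two letters.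
\end{example}

\section{The embedding order on colored linear forests}\label{sec:order}

By Theorem~\ref{thm:criterion}, what remains is combinatorics: $L^{(0)}$ must be shown to be wqo, and bad sequences must be found in $L^{(d)}$ for $d\ge1$. All bad sequences come from one observation, which generalizes the three cases listed in Section~\ref{sec:functions}.

\begin{lemma}\label{lem:rigid}
Let $m,n\ge1$ and let $\varepsilon\colon[m]\to[n]$ be an injective map that sends edges of $P_m$ to edges of $P_n$. If $\{\varepsilon(1),\varepsilon(m)\}=\{1,n\}$, then $m=n$.
\end{lemma}

\begin{proof}
Since $|\varepsilon(i+1)-\varepsilon(i)|=1$ for $1\le i<m$, the triangle inequality gives $n-1=|\varepsilon(m)-\varepsilon(1)|\le m-1$. Injectivity gives $m\le n$.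
\end{proof}

\begin{proposition}\label{prop:wqo}
For both categories, $L^{(0)}$ is wqo.
\end{proposition}

\begin{proof}
\emph{The case $\mathcal C=\mathrm{OI}$.} The components of an element of $L_n^{\mathrm{OI}}$ are intervals of consecutive integers, so they are arranged from left to right like the letters of a word. This suggests applying Higman's lemma to the alphabet of possible components. Let $Q$ be the disjoint union of $\{1,2,\dots\}$, with the usual order, and $\mathbb N_0^2$, with the componentwise order. By Dickson's lemma both parts are wqo, hence so is $Q$, and $Q^*$ is wqo by Higman's lemma. To a component without colored vertex assign its number $\ell$ of vertices. To a component with a colored vertex assign the pair $(a,b)$, where $a$ and $b$ are the numbers of its vertices before and after the colored one; here we use that there is only one colored vertex in the component. Reading the components of $x$ from left to right gives a word $w(x)\in Q^*$.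

It suffices to show that $w(x)\le w(y)$ implies $x\le y$, for then a bad sequence in $L^{(0)}$ would give a bad sequence in $Q^*$. Let $w(x)\le w(y)$ via $f$. We map the $i$-th component $C$ of $x$ into the $f(i)$-th component $C'$ of $y$ by a shift, numbering the vertices of each component $1,2,\dots$ from the left (Figure~\ref{fig:embed}). Since the letters of $C$ and $C'$ are comparable, there are two cases.
\begin{itemize}
\item Both components are uncolored, with letters $\ell\le\ell'$. Send position $t$ to position $t$.
\item Both are colored, with letters $(a,b)\le(a',b')$. Send position $t$ to position $t+a'-a$. For $1\le t\le a+b+1$ we have $1\le t+a'-a\le a'+b+1\le a'+b'+1$, so this is a position of $C'$. The colored position $a+1$ goes to the colored position $a'+1$.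
\end{itemize}
The shifts are increasing and $f$ is strictly increasing, so together they form a strictly increasing map $\varepsilon$. We verify that $\varepsilon^*y=x$. Two vertices of the same component are adjacent exactly when their positions differ by $1$, and a shift does not change differences. Vertices in different components of $x$ go to different components of $y$, so neither they nor their images are adjacent. Finally, in the first case neither $C$ nor $C'$ has a colored vertex, and in the second case the only colored vertex of $C'$ is the image of the colored vertex of $C$ and, by injectivity, of no other vertex. So $\varepsilon(v)$ is colored if and only if $v$ is.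

\emph{The case $\mathcal C=\mathrm{FI}$.} We reduce to the previous case by renumbering. Let $x=(G,S)\in L_n^{\mathrm{FI}}$. List the vertices path by path, and along each path from one end to the other, and let $\tau$ be the permutation of $[n]$ with $\tau(i)$ the $i$-th vertex of the list. Adjacent vertices are consecutive in the list, so $x'=\tau^*x$ lies in $L_n^{\mathrm{OI}}$. Also $x=(\tau^{-1})^*x'$. Thus $x\le x'\le x$ in the $\mathrm{FI}$-order. Given a sequence $(x_j)$, the $\mathrm{OI}$ case yields $i<j$ with $x_i'\le x_j'$ via a strictly increasing map, which is also a morphism of $\mathrm{FI}$. Hence $x_i\le x'_i\le x'_j\le x_j$.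
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,
  plain/.style={circle,draw,inner sep=2pt},
  col/.style={circle,draw,fill=black,inner sep=2pt}]
\foreach \x in {2,3,4,5,6,8,9} \node[plain,label=above:{\small $\x$}] (y\x) at (\x,1.7) {};
\foreach \x in {1,7} \node[col,label=above:{\small $\x$}] (y\x) at (\x,1.7) {};
\draw (y2)--(y3)--(y4);
\draw (y5)--(y6)--(y7)--(y8)--(y9);
\node[plain,label=below:{\small $1$}] (x1) at (3,0) {};
\node[plain,label=below:{\small $2$}] (x2) at (4,0) {};
\node[plain,label=below:{\small $3$}] (x3) at (5,0) {};
\node[col,label=below:{\small $4$}] (x4) at (6,0) {};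
\node[plain,label=below:{\small $5$}] (x5) at (7,0) {};
\draw (x1)--(x2);
\draw (x3)--(x4)--(x5);
\draw[->,dashed] (x1)--(y2);
\draw[->,dashed] (x2)--(y3);
\draw[->,dashed] (x3)--(y6);
\draw[->,dashed] (x4)--(y7);
\draw[->,dashed] (x5)--(y8);
\node at (0,1.7) {$y$};
\node at (0,0) {$x$};
\end{tikzpicture}
\caption{Two colored linear forests $x$ on $[5]$ and $y$ on $[9]$; colored vertices are black. The components of $x$ have the letters $2$ and $(1,1)$, those of $y$ have the letters $(0,0)$, $3$ and $(2,2)$. The dashed increasing map shifts each component of $x$ into a component of $y$ with a larger letter, aligning colored vertices, and restricts $y$ to $x$.}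
\label{fig:embed}
\end{figure}

The condition $w(x)\le w(y)$ is sufficient for $x\le y$ but not necessary; for example, two isolated uncolored vertices are a restriction of $(P_3,\emptyset)$, although their word is longer. This does no harm, since only the existence of one comparable pair in each sequence is needed.

\section{The counterexamples}\label{sec:proofs}

Let $K\ne0$. Then $K$ has a maximal ideal $\mathfrak m$, and $k=K/\mathfrak m$ is a field and a $K$-algebra. This is the only use of the hypothesis on $K$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbf A=k^L$. By Proposition~\ref{prop:wqo} and Theorem~\ref{thm:criterion}(c), $\mathbf A$ is noetherian.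

(c) Let $d\ge1$, and for $n\ge d$ let $\iota_n\colon[d]\to[n]$ be the inclusion. Suppose that $(p_m,\iota_m)\le(p_n,\iota_n)$ via $\varepsilon$. From $\varepsilon\iota_m=\iota_n$ we get $\varepsilon(1)=1$. From $\varepsilon^*p_n=p_m$ we get that $\varepsilon$ sends edges of $P_m$ to edges of $P_n$, and that $\varepsilon(m)=n$, since $m$ is colored in $p_m$ and $n$ is the only colored vertex of $p_n$. By Lemma~\ref{lem:rigid}, $m=n$. Hence $(p_n,\iota_n)_{n\ge d}$ is a bad sequence in $L^{(d)}$, and $\mathbf F^d$ is not noetherian by Theorem~\ref{thm:criterion}(a). The case $d=1$ is the first assertion of the theorem; there the submodule generated by the elements $u_n=1_{p_n}e_1$ is not finitely generated.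

(a) The ring $\mathbf A_n=k^{L_n}$ is a product of $|L_n|$ copies of $k$, and $|L_0|=1$.

(b) Since $K\to k$ is surjective, $\mathbf A_0=k$ is generated as a $K$-algebra by the empty set, and each $\mathbf A_n$ is spanned over $K$ by the finitely many $1_x$, $x\in L_n$. It is therefore enough to write $1_x$, for $x\in L_n$ and $n\ge2$, as a product of images of indicator functions in $\mathbf A_2$. We claim that
\[
1_x=\prod_{\varepsilon\in\mathcal C([2],[n])}\varepsilon_*(1_{\varepsilon^*x}).
\]
By \eqref{eq:indicator}, the value of the right side at $y\in L_n$ is $1$ if $\varepsilon^*y=\varepsilon^*x$ for all $\varepsilon\in\mathcal C([2],[n])$, and $0$ otherwise. For $i<j$ the map $\varepsilon$ with $\varepsilon(1)=i$, $\varepsilon(2)=j$ belongs to both categories, and $\varepsilon^*y$ records whether $i,j$ are adjacent in $y$ and which of them are colored. As $n\ge2$, every vertex lies in such a pair. So the condition holds if and only if $y$ and $x$ have the same edges and the same colored vertices, that is, $y=x$. Thus $\mathbf A$ is generated by the elements $1_x$ with $x\in L_1\sqcup L_2$.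
\end{proof}

For the remaining statement we remove the color, so that both pins have to be supplied by the module. Call $Y$ a \emph{subfunctor} of $X$ if $Y_n\subseteq X_n$ and $\varepsilon^*Y_n\subseteq Y_m$ for all $\varepsilon\colon[m]\to[n]$. Then $Y^{(d)}$ is a subset of $X^{(d)}$ with the induced order, because the defining condition involves the same morphisms.

\begin{proof}[Proof of Theorem~\ref{thm:degrees}(b)]
Let $\mathcal C=\mathrm{OI}$ and let $U_n\subseteq L_n$ consist of the pairs $(G,\emptyset)$. This is a subfunctor, since $\varepsilon^{-1}(\emptyset)=\emptyset$. We show that $k^U$ has the required properties. By Theorem~\ref{thm:criterion}(a),(b), we have to show that $U^{(0)}$ and $U^{(1)}$ are wqo and that $U^{(2)}$ is not.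

The set $U^{(0)}$ is a subset of $L^{(0)}$ with the induced order, so it is wqo by Proposition~\ref{prop:wqo}.

An element of $U^{(1)}$ is an uncolored forest with one marked vertex, written $((G,\emptyset),i)$. Turn the mark into a color: the map $((G,\emptyset),i)\mapsto(G,\{i\})$ is a bijection from $U^{(1)}$ onto the set of elements of $L^{(0)}$ with exactly one colored vertex. It preserves and reflects the order. Indeed, for both orders $\varepsilon$ has to restrict the graph $G'$ to the graph $G$, and for an injective $\varepsilon$ the remaining conditions $\varepsilon(i)=i'$ and $\varepsilon^{-1}(\{i'\})=\{i\}$ are equivalent. So $U^{(1)}$ is wqo, again by Proposition~\ref{prop:wqo}.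

For $n\ge2$ let $\pi_n\colon[2]\to[n]$ be given by $\pi_n(1)=1$, $\pi_n(2)=n$, and let $q_n=((P_n,\emptyset),\pi_n)\in U^{(2)}$. If $q_m\le q_n$ via $\varepsilon$, then $\varepsilon(1)=1$, $\varepsilon(m)=n$, and $\varepsilon$ sends edges of $P_m$ to edges of $P_n$. By Lemma~\ref{lem:rigid}, $m=n$. Hence $(q_n)_{n\ge2}$ is a bad sequence.
\end{proof}

\begin{remark}
The bound of one colored vertex per component cannot be relaxed. If two colored vertices are allowed in a component, the restriction maps are still defined, but the structures $(P_n,\{1,n\})$, $n\ge2$, form a bad sequence: a morphism $\varepsilon$ restricting $(P_n,\{1,n\})$ to $(P_m,\{1,m\})$ satisfies $\{\varepsilon(1),\varepsilon(m)\}=\{1,n\}$, so $m=n$ by Lemma~\ref{lem:rigid}. By Theorem~\ref{thm:criterion}(c) the algebra itself is then not noetherian. For $\mathcal C=\mathrm{OI}$, allowing zero, one or two colored vertices per component thus places the first non-noetherian free module in degree $2$, $1$ or $0$. In the other direction, one colored vertex in total is enough for a counterexample: the pairs $(G,S)\in L_n$ with $|S|\le1$ form a subfunctor $Y$ that contains all $p_n$, so $Y^{(0)}\subseteq L^{(0)}$ is wqo while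 $Y^{(1)}$ contains the bad sequence $(p_n,\iota_n)_{n\ge1}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Higman}
G.~Higman, \emph{Ordering by divisibility in abstract algebras}, 1952.

\bibitem{NR}
Uwe Nagel, Tim R\"omer, \emph{FI- and OI-modules with varying coefficients}, arXiv:1710.09247 (2017).

\end{thebibliography}
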